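\title{Failure of almost uniform convergence for mean-bounded positive operators on noncommutative $L_p$-spaces}

\begin{abstract}
Let $T$ be a positive invertible operator with positive inverse on a noncommutative $L_p$-space, $1<p<\infty$, and suppose that the two-sided averages $A_n=\frac1{2n+1}\sum_{|k|\le n}T^k$ are uniformly bounded. A conjecture from a paper of Hong, Liao and Wang predicts that $A_nx$ converges bilaterally almost uniformly for every $x$, and almost uniformly when $p\ge2$. We show that the almost uniform assertion is false for every $p\ge 2$. The counterexample is a conjugation $Tx=V^*xV$ on a direct sum of matrix algebras, where $V$ has lacunary unimodular spectrum and its eigenvectors form a conditional basis of weighted exponentials; the norms $\|T^k\|$ may grow as slowly as one wishes. We also prove that the ergodic projection always exists and that $A_nx$ converges to it in norm, and we prove bilateral almost uniform convergence when the trace is finite and $T$, $T^*$ have faithful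 positive fixed points.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\mathcal M$ be a von Neumann algebra with a normal semifinite faithful trace $\tau$, and let $L_p(\mathcal M)$, $1\le p<\infty$, be the associated noncommutative $L_p$-space, with norm $\|x\|_p=\tau(|x|^p)^{1/p}$ (see Section~\ref{sec:facts}). Its elements are operators, usually unbounded, and there are no points at which to evaluate them. Almost everywhere convergence is therefore replaced by the conclusion of Egorov's theorem: uniform convergence off a set of small measure. A set becomes a projection $e\in\mathcal M$, the measure of its complement becomes $\tau(1-e)$, and there are two ways to restrict an operator to $e$.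

\begin{definition}\label{def:au}
Let $x_n,x\in L_p(\mathcal M)$.
\begin{itemize}
\item $x_n\to x$ \emph{almost uniformly} (a.u.) if for every $\varepsilon>0$ there is a projection $e\in\mathcal M$ with $\tau(1-e)<\varepsilon$ such that $(x_n-x)e\in\mathcal M$ for all $n$ and $\|(x_n-x)e\|_\infty\to0$.
\item $x_n\to x$ \emph{bilaterally almost uniformly} (b.a.u.) if for every $\varepsilon>0$ there is a projection $e\in\mathcal M$ with $\tau(1-e)<\varepsilon$ such that $e(x_n-x)e\in\mathcal M$ for all $n$ and $\|e(x_n-x)e\|_\infty\to0$.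
\end{itemize}
\end{definition}

Here $\|\cdot\|_\infty$ is the operator norm, and we put $\|y\|_\infty=\infty$ if $y\notin\mathcal M$. For $\mathcal M=L_\infty(\Omega,\mu)$ with $\mu$ finite, both notions are almost everywhere convergence. In general a.u.\ convergence implies b.a.u.\ convergence, since $\|eye\|_\infty\le\|ye\|_\infty$.

An operator (bounded and linear) on $L_p(\mathcal M)$ is \emph{positive} if it maps positive elements to positive elements. For an invertible operator $T$ on $L_p(\mathcal M)$ put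
\[
A_n=\frac1{2n+1}\sum_{k=-n}^nT^k\quad(n\ge0),\qquad F=\{x\in L_p(\mathcal M):Tx=x\}.
\]
We call $T$ \emph{mean bounded} if $\sup_{n\ge0}\|A_n\|<\infty$. The following conjecture comes from \cite{HLW}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $1<p<\infty$ and let $T$ be a positive invertible mean-bounded operator on $L_p(\mathcal M)$ with positive inverse. Then $(A_nx)_{n\ge1}$ converges b.a.u.\ to $Px$ for all $x\in L_p(\mathcal M)$. If $p\ge2$, then $(A_nx)_{n\ge1}$ converges a.u.\ to $Px$.}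
\medskip

Here $P$ is the ergodic projection, a bounded projection of $L_p(\mathcal M)$ onto $F$. Its existence under mean boundedness is not assumed; it is part of the question, together with the identification of the limit.

Mean boundedness is the natural hypothesis: by the uniform boundedness principle it is necessary for norm convergence of $A_nx$ for all $x$. Two cases of the conjecture are quoted as known in \cite{HLW}: the conclusion holds under the stronger hypothesis $\sup_{k\in\mathbb Z}\|T^k\|<\infty$, and it holds for classical (commutative) $L_p$-spaces by Mart\'in-Reyes and de la Torre. A third case is immediate once norm convergence is available. If $\mathcal M=B(H)$ with the usual trace, then $\tau(1-e)<1$ forces $e=1$, both notions reduce to convergence in operator norm, and this follows from convergence in $L_p$ because $\|\cdot\|_\infty\le\|\cdot\|_p$.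

To see why $p=2$ is the expected threshold for a.u.\ convergence, note that $\|ye\|_\infty^2=\|e|y|^2e\|_\infty$, so one-sided control of $y$ is two-sided control of $|y|^2$. Let $Tx=V^*xV$ with $V\in\mathcal M$ invertible and $K=\sup_{k\in\mathbb Z}\|V^k\|_\infty$. The inequality $|\frac1N\sum_1^N a_k|^2\le\frac1N\sum_1^N|a_k|^2$ (Cauchy--Schwarz, applied to the vectors $a_k\xi$) and $|V^{*k}xV^k|^2\le\|V^k\|_\infty^2\,V^{*k}|x|^2V^k$ give
\begin{equation}\label{eq:schwarz}
|A_nx|^2\le K^2A_n(|x|^2).
\end{equation}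
Thus a.u.\ control of $A_nx$ for $x\in L_p$ is reduced to b.a.u.\ control of averages on $L_{p/2}$, which is a Banach space exactly when $p\ge2$. Under mean boundedness alone both supports of this reduction may disappear: $K$ may be infinite, and a bound for $A_n$ on $L_p$ gives no bound on $L_{p/2}$. The counterexample lives in this gap.

\subsection{Results}

Throughout, $q=p/(p-1)$ and $\mathbb N=\{1,2,\dots\}$.

\begin{theorem}\label{thm:counter}
Let $1<p<\infty$ and let $\omega:\mathbb N\to[1,\infty)$ be nondecreasing and unbounded. There are a von Neumann algebra $\mathcal M=\bigoplus_{l\ge1}M_{2^l+1}(\mathbb C)$ with a normal semifinite faithful trace $\tau$ and an invertible $V\in\mathcal M$ such that $Tx=V^*xV$ has the following properties on $L_p(\mathcal M)$. The operators $T$ and $T^{-1}$ are bounded and completely positive, $\sup_{n\ge0}\|A_n\|<\infty$, and there is a constant $C$ with $\|T^k\|\le C\,\omega(|k|)$ for all $k\ne0$. Nevertheless there is $x\in L_p(\mathcal M)$ for which $(A_nx)_{n\ge1}$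 does not converge a.u.\ to any limit. In fact there is $\delta_0>0$ such that for every projection $e\in\mathcal M$ with $\tau(1-e)\le\delta_0$ and every $y\in L_p(\mathcal M)$,
\[
\sup_{n\ge1}\|(A_nx-y)e\|_\infty=\infty .
\]
\end{theorem}

For every $p\in[2,\infty)$ this contradicts the last assertion of the conjecture, so the conjecture is false as stated. The growth bound shows that power boundedness cannot be relaxed to any prescribed unbounded rate. The other two results are positive.

\begin{theorem}\label{thm:mean}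
Let $1<p<\infty$ and let $T$ satisfy the hypotheses of the conjecture. Then $L_p(\mathcal M)=F\oplus\overline{(I-T)L_p(\mathcal M)}$, the corresponding projection $P$ onto $F$ is bounded and positive, and $\|A_nx-Px\|_p\to0$ for all $x\in L_p(\mathcal M)$.
\end{theorem}

Let $T^*$ be the adjoint of $T$ on $L_q(\mathcal M)$ for the pairing $(x,y)\mapsto\tau(xy)$. A positive element $h$ is \emph{faithful} if its kernel is trivial, that is, $1_{\{0\}}(h)=0$.

\begin{theorem}\label{thm:bau}
Under the hypotheses of Theorem~\ref{thm:mean}, assume moreover that $\tau(1)<\infty$ and that there are faithful $h\in L_p(\mathcal M)^+$ and $g\in L_q(\mathcal M)^+$ with $Th=h$ and $T^*g=g$. Then $A_nx\to Px$ b.a.u.\ for all $x\in L_p(\mathcal M)$.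
\end{theorem}

The b.a.u.\ assertion of the conjecture in full generality is not decided here.

Section~\ref{sec:model} shows the mechanism of the counterexample on $3\times3$ matrices and derives the properties required of the eigenvectors of $V$. Section~\ref{sec:basis} constructs such vectors, and Section~\ref{sec:proof1} proves Theorem~\ref{thm:counter}; these three sections use only finite matrices and Fourier series. Sections~\ref{sec:mean} and~\ref{sec:bau} prove Theorems~\ref{thm:mean} and~\ref{thm:bau} and are independent of the counterexample.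

\section{Notation and standard facts}\label{sec:facts}

\subsection{Noncommutative $L_p$-spaces}

A closed densely defined operator $x$ affiliated with $\mathcal M$ is \emph{$\tau$-measurable} if $\tau(1_{(s,\infty)}(|x|))<\infty$ for some $s>0$, where $|x|=(x^*x)^{1/2}$ and $1_J(a)$ is the spectral projection of a self-adjoint $a$ for the set $J$. The $\tau$-measurable operators form a $*$-algebra under the closures of sums and products. The space $L_p=L_p(\mathcal M)$ consists of those $x$ with $\tau(|x|^p)<\infty$; $L_p^+$ is its positive cone, and $L_\infty=\mathcal M$. We use the following textbook facts.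
\begin{itemize}
\item[(F1)] \emph{H\"older.} $\|xy\|_r\le\|x\|_s\|y\|_t$ if $\frac1r=\frac1s+\frac1t$, and $\tau(xy)=\tau(yx)$ for $x\in L_p$, $y\in L_q$.
\item[(F2)] \emph{Duality.} The pairing $\tau(xy)$ identifies $L_p^*$ with $L_q$, so $L_p$ is reflexive for $1<p<\infty$. It identifies $L_1^*$ with $\mathcal M$; balls of $\mathcal M$ are weak* compact, and multiplication by a fixed element of $\mathcal M$ is weak* continuous.
\item[(F3)] \emph{Order.} $L_p^+$ is closed. If $0\le a\le b$, then $\|a\|_p\le\|b\|_p$. If $a\le b$, then $w^*aw\le w^*bw$ for every $\tau$-measurable $w$. An element $y\in L_q$ is positive if and only if $\tau(xy)\ge0$ for all $x\in L_p^+$; hence the adjoint of a positive operator is positive.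
\item[(F4)] \emph{Four positive parts.} Every $x\in L_p$ is $x_1-x_2+\mathrm i(x_3-x_4)$ with $x_j\in L_p^+$ and $\|x_j\|_p\le\|x\|_p$ (positive and negative parts of the real and imaginary parts).
\item[(F5)] \emph{Projections.} $\tau(1-\bigwedge_je_j)\le\sum_j\tau(1-e_j)$. If $f\wedge s=0$, then $\tau(f)\le\tau(1-s)$, because $f=f-f\wedge s$ is equivalent to $f\vee s-s\le1-s$.
\item[(F6)] \emph{Chebyshev.} $\tau(1_{(s,\infty)}(a))\le\tau(a)/s$ for $a\in L_1^+$ and $s>0$.
\end{itemize}

For $B(H)$ with the usual trace $\operatorname{Tr}$, $L_r$ is the Schatten class $S_r$, and $\|a\|_{S_{2r}}^2=\|a^*a\|_{S_r}$. If $\mathcal M=\bigoplus_lB(H_l)$ is the algebra of bounded sequences $(x_l)$ with $\dim H_l<\infty$, and $\tau=\sum_lc_l\operatorname{Tr}$ with $c_l>0$, then $\tau$ is normal, semifinite and faithful, and $L_p(\mathcal M)$ is the space of all $(x_l)$ with $\sum_lc_l\|x_l\|_{S_p}^p<\infty$. An operator acting block by block has norm equal to the supremum of the norms of its blocks on $S_p$, whatever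 the weights $c_l$.

\subsection{Rank-one operators and the Dirichlet kernel}

Inner products are linear in the first variable, and $\xi\eta^*$ is the operator $\zeta\mapsto\langle\zeta,\eta\rangle\xi$. Then $(\xi\eta^*)^*=\eta\xi^*$, $a(\xi\eta^*)b=(a\xi)(b^*\eta)^*$, $\operatorname{Tr}(a\,\xi\eta^*)=\langle a\xi,\eta\rangle$, and $\|\xi\eta^*\|_{S_r}=\|\xi\|\|\eta\|$ for all $1\le r\le\infty$.

The normalized Dirichlet kernel $D_n(\theta)=\frac1{2n+1}\sum_{|k|\le n}e^{\mathrm ik\theta}$ is real, even, bounded by $1$, and $D_n(0)=1$. Moreover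
\begin{equation}\label{eq:dirichlet}
|D_n(\theta)-D_n(\theta')|\le n|\theta-\theta'|,\qquad |D_n(\theta)|\le\frac{\pi}{(2n+1)|\theta|}\quad(0<|\theta|\le\pi).
\end{equation}
The first bound holds since $|D_n'|\le\frac1{2n+1}\sum_{|k|\le n}|k|\le n$, and the second since $D_n(\theta)=\frac{\sin((n+1/2)\theta)}{(2n+1)\sin(\theta/2)}$ and $|\sin(\theta/2)|\ge|\theta|/\pi$. So $D_n(\theta)$ is close to $1$ when $n|\theta|$ is small and close to $0$ when $n|\theta|$ is large.

\section{Lacunary rotations of a row}\label{sec:model}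

\subsection{Conjugation by a diagonalizable matrix}\label{sub:frame}

Let $H$ be a Hilbert space of dimension $m+1$ with a basis $g_0,\dots,g_m$ in which $g_0$ is a unit vector orthogonal to $g_1,\dots,g_m$. Let $f_0,\dots,f_m$ be the biorthogonal basis, $\langle f_i,g_j\rangle=\delta_{ij}$; thus $f_0=g_0$. The operators $E_j=f_jg_j^*$ satisfy $E_iE_j=\delta_{ij}E_j$, $\sum_jE_j=1$, and $E_i^*g_j=\delta_{ij}g_j$. For $0=\theta_0<\theta_1<\dots<\theta_m\le1$ put
\[
V=\sum_{j=0}^me^{\mathrm i\theta_j}E_j,\qquad Tx=V^*xV .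
\]
Then $V^k=\sum_je^{\mathrm ik\theta_j}E_j$ and $T^kx=(V^k)^*xV^k=\sum_{i,j}e^{\mathrm ik(\theta_j-\theta_i)}E_i^*xE_j$ for all $k\in\mathbb Z$, so
\begin{equation}\label{eq:An}
A_nx=\sum_{i,j=0}^mD_n(\theta_j-\theta_i)\,E_i^*xE_j,\qquad A_n(g_ig_j^*)=D_n(\theta_j-\theta_i)\,g_ig_j^* .
\end{equation}
Put $\zeta_k=g_1+\dots+g_k$, $\zeta_0=0$, $\zeta=\zeta_m$. The element that will diverge is a multiple of the ``row'' $g_0\zeta^*$, for which \eqref{eq:An} gives
\begin{equation}\label{eq:row}
A_n(g_0\zeta^*)=g_0\Big(\sum_{j=1}^mD_n(\theta_j)g_j\Big)^* .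
\end{equation}

\subsection{The orthonormal case}\label{sub:ortho}

Take $m=2$, let $g_0,g_1,g_2$ be the standard basis of $\mathbb C^3$, and let $\theta_1=1/M$, $\theta_2=1$ with $M$ a large perfect square. For $n=M^{1/2}$, \eqref{eq:dirichlet} gives $|D_n(\theta_1)-1|\le M^{-1/2}$ and $|D_n(\theta_2)|\le\frac\pi2M^{-1/2}$. For $n=M^{3/2}$ both $|D_n(\theta_1)|$ and $|D_n(\theta_2)|$ are at most $\frac\pi2M^{-1/2}$. So, up to small errors, the averages of $x=g_0\zeta^*$ at the times $0$, $M^{1/2}$, $M^{3/2}$ are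
\[
\begin{pmatrix}0&1&1\\0&0&0\\0&0&0\end{pmatrix},\qquad
\begin{pmatrix}0&1&0\\0&0&0\\0&0&0\end{pmatrix},\qquad
\begin{pmatrix}0&0&0\\0&0&0\\0&0&0\end{pmatrix}.
\]
The entries of the row are erased one at a time. A projection acting on the left removes the whole row at the cost of one dimension. A projection $e$ acting on the right that makes all three matrices small must make the differences $g_0g_2^*e$ and $g_0g_1^*e$ small, that is, it must almost annihilate both $g_1$ and $g_2$.

For general $m$ take $g_0,\dots,g_m$ orthonormal, $\theta_j=M^{j-m}$, and the trace $\tau_m=\frac1m\operatorname{Tr}$. Ignoring errors that vanish as $M\to\infty$, the averages of $x=\lambda g_0\zeta^*$ pass through all the rows $\lambda g_0\zeta_k^*$. If $\|(A_nx)e\|_\infty\le B$ for all $n$, then $\|e\zeta_k\|\le B/\lambda$, hence $\|eg_k\|\le2B/\lambda$, and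
\[
\operatorname{Tr}e=\sum_{j=0}^m\|eg_j\|^2\le1+4mB^2/\lambda^2 ,\qquad\text{so}\qquad \tau_m(1-e)\ge1-4B^2/\lambda^2 .
\]
When $\lambda$ is large, $e$ must discard almost everything. The price is the norm
\[
\|x\|_{L_p(\tau_m)}=\lambda\,m^{-1/p}\|\zeta\| ,
\]
and here $\|\zeta\|=m^{1/2}$. To sum infinitely many blocks into one element of $L_p$ we need this norm to tend to $0$ while $\lambda\to\infty$. This is possible exactly when $p<2$. In that range we obtain a.u.\ divergence with $V$ unitary (Remark~\ref{rem:alpha0}), which explains the restriction $p\ge2$ in the conjecture.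

\subsection{What is required for $p\ge2$}

We need vectors $g_j$ of norm about $1$ whose sum is much shorter than in the orthonormal case: $\|\zeta\|=o(m^{1/p})$. The next lemma says how short the sum can be.

\begin{lemma}\label{lem:window}
In the setting of Section~\ref{sub:frame}, assume $\|g_j\|^2\ge v>0$ for $1\le j\le m$. Then for $1\le r<\infty$
\[
\sup_{n\ge0}\|A_n\|_{S_r\to S_r}\ge\frac{v\,m^{1/r}}{\|\zeta\|^2},\qquad \sup_{k\in\mathbb Z}\|V^k\|_\infty^2\ge\frac{v\,m}{\|\zeta\|^2}.
\]
\end{lemma}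

\begin{proof}
By \eqref{eq:An} and \eqref{eq:dirichlet}, $A_n(\zeta\zeta^*)\to G:=\sum_{j=1}^mg_jg_j^*$. Since $G$ has rank $m$, H\"older's inequality gives $vm\le\operatorname{Tr}G\le m^{1-1/r}\|G\|_{S_r}$, while $\|\zeta\zeta^*\|_{S_r}=\|\zeta\|^2$. This is the first bound. The second follows from the case $r=1$, since $\|A_n\|_{S_1\to S_1}\le\sup_k\|V^k\|_\infty^2$.
\end{proof}

Uniform bounds on the powers thus force $\|\zeta\|\ge c\,m^{1/2}$, which closes the door for $p\ge2$. Uniform bounds on the averages on $S_p$ force only $\|\zeta\|\ge c\,m^{1/(2p)}$, and a window remains between $m^{1/(2p)}$ and $m^{1/p}$. If $\|\zeta\|$ is of order $m^{(1-\alpha)/2}$, the window reads $1-\frac2p<\alpha\le1-\frac1p$.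

It remains to see what mean boundedness asks of the basis. For lacunary $\theta_j$ and $i<j$, the difference $\theta_j-\theta_i$ is comparable to $\theta_j$. So at a time $n$ with $n\theta_k$ small and $n\theta_{k+1}$ large, the coefficient $D_n(\theta_j-\theta_i)$ in \eqref{eq:An} is close to $1$ if $i,j\le k$, equal to $1$ if $i=j$, and close to $0$ otherwise. For $m=4$, $k=2$ the pattern is
\[
\begin{pmatrix}1&1&1&0&0\\1&1&1&0&0\\1&1&1&0&0\\0&0&0&1&0\\0&0&0&0&1\end{pmatrix}.
\]
Hence $A_n$ is close to the map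
\begin{equation}\label{eq:Phi}
\Phi_k(x)=\Pi_k^*x\Pi_k+\sum_{j>k}E_j^*xE_j,\qquad \Pi_k=\sum_{j=0}^kE_j\qquad(0\le k\le m).
\end{equation}
Only the partial sum projections $\Pi_k$ and the diagonal appear, not the projections onto arbitrary sets of indices: the basis may be conditional. We need, uniformly in $m$: bounded partial sum projections; a diagonal map bounded on $S_p$; a bound $\sum_jg_jg_j^*\le C$ to replace orthonormality in the trace count; and a short sum $\zeta$. Exponentials with a weight vanishing at $0$ are natural candidates, because $\sum_{j=1}^me^{\mathrm ij\theta}$ is large only near $\theta=0$, where the weight damps it.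

\section{A conditional basis of weighted exponentials}\label{sec:basis}

Fix $1<p<\infty$ and $\alpha$ with
\begin{equation}\label{eq:alpha}
\max\Big(0,1-\frac2p\Big)<\alpha<1-\frac1p=\frac1q .
\end{equation}
The constants $C_0,\dots,C_4$ below depend only on $p$ and $\alpha$. Let $L_2(\mathbb T)$ be the $L_2$-space of $[-\pi,\pi]$ with measure $d\theta/2\pi$, and put $u_j(\theta)=e^{\mathrm ij\theta}$, $\varphi(\theta)=|\theta|^{\alpha/2}$. Then $\|\varphi\|_\infty^2=\pi^\alpha$, $v:=\|\varphi\|_2^2=\pi^\alpha/(1+\alpha)$, and $\varphi^{-1}\in L_2(\mathbb T)$ because $\alpha<1$. A function also denotes the operator of multiplication by it.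

Fix $m\ge2$. Let $g_j=\varphi u_j$ for $1\le j\le m$, let $H_m$ be their span (of dimension $m$, as $\varphi\ne0$ almost everywhere), and let $H=\mathbb Cg_0\oplus H_m$ with $g_0$ a unit vector. The biorthogonal vector $f_j$, $j\ge1$, is the orthogonal projection of $\varphi^{-1}u_j$ onto $H_m$, since $\langle\varphi^{-1}u_i,\varphi u_j\rangle=\delta_{ij}$. We are in the setting of Section~\ref{sub:frame}, with $\|g_j\|^2=v$ for $j\ge1$, $\|E_0\|_\infty=1$, and
\[
\|E_j\|_\infty=\|f_j\|\|g_j\|\le C_0:=\|\varphi^{-1}\|_2\|\varphi\|_2\qquad(j\ge1),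
\]
where $C_0\ge1$ by Cauchy--Schwarz.

\begin{lemma}[short sum]\label{lem:sum}
$\|\zeta\|\le C_3\,m^{(1-\alpha)/2}$, where $C_3^2=\frac1\pi\big(\frac1{1+\alpha}+\frac{\pi^2}{1-\alpha}\big)$.
\end{lemma}

\begin{proof}
We have $|\sum_{j=1}^me^{\mathrm ij\theta}|\le\min(m,1/|\sin(\theta/2)|)\le\min(m,\pi/|\theta|)$. Hence
\[
\|\zeta\|^2\le\frac1\pi\Big[\int_0^{1/m}m^2\theta^\alpha\,d\theta+\int_{1/m}^\infty\pi^2\theta^{\alpha-2}\,d\theta\Big]=\frac1\pi\Big[\frac{m^{1-\alpha}}{1+\alpha}+\frac{\pi^2m^{1-\alpha}}{1-\alpha}\Big].\qedhere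
\]
\end{proof}

The bound on the partial sum projections is the case of the $A_2$ weight $|\theta|^\alpha$ in the Hunt--Muckenhoupt--Wheeden theorem. We give a direct proof: the commutator of $\varphi$ with the conjugate function operator is dominated by a homogeneous kernel.

\begin{lemma}[partial sums]\label{lem:partial}
$\|\Pi_k\|_\infty\le C_1$ for $0\le k\le m$.
\end{lemma}

\begin{proof}
The adjoint $\Pi_k^*$ fixes $g_0$ and maps $\sum_1^m\xi_jg_j$ to $\sum_{1\le j\le k}\xi_jg_j$. So we must bound the map $\sum_1^m\xi_ju_j\mapsto\sum_{1\le j\le k}\xi_ju_j$ for the norm $f\mapsto\|\varphi f\|_2$. This map is $f\mapsto f-u_{k+1}R_+(u_{-k-1}f)$, where $R_+$ is the projection onto nonnegative frequencies, and multiplication by $u_l$ is isometric for this norm. It therefore suffices to bound $R_+$ on trigonometric polynomials.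

Write $R_+f=\frac12(f+\mathrm i\mathcal Hf+\hat f(0))$, where $\mathcal Hu_j=-\mathrm i\operatorname{sgn}(j)u_j$. The mean is harmless: $|\hat f(0)|=|\langle\varphi f,\varphi^{-1}\rangle|$, so $\|\varphi\hat f(0)\|_2\le C_0\|\varphi f\|_2$. To handle $\mathcal H$ without principal values, let $0<r<1$ and let $\mathcal H_r$ be convolution with the conjugate Poisson kernel
\[
Q_r(s)=2\sum_{j\ge1}r^j\sin js=\frac{2r\sin s}{(1-r)^2+4r\sin^2(s/2)} .
\]
Then $\mathcal H_ru_j=-\mathrm i\operatorname{sgn}(j)r^{|j|}u_j$, so $\mathcal H_r$ is a contraction on $L_2(\mathbb T)$ and $\mathcal H_rf\to\mathcal Hf$ uniformly for trigonometric polynomials $f$. Dropping $(1-r)^2$ gives $|Q_r(s)|\le|\cot(s/2)|$. We have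
\[
\varphi(s)\mathcal H_rf(s)-\mathcal H_r(\varphi f)(s)=\int_{-\pi}^\pi K_r(s,t)\,(\varphi f)(t)\,\frac{dt}{2\pi},\qquad K_r(s,t)=Q_r(s-t)\Big(\frac{\varphi(s)}{\varphi(t)}-1\Big).
\]
If $d(s,t)\in[0,\pi]$ is the distance on the circle, then $|\cot\frac{s-t}2|=\cot\frac{d(s,t)}2\le2/d(s,t)$, and $d(s,t)\ge\big||s|-|t|\big|$ because $|s|=d(s,0)$. Hence $|K_r(s,t)|\le2k_\alpha(|s|,|t|)$ with $k_\alpha(a,b)=|(a/b)^{\alpha/2}-1|/|a-b|$.

Recall Schur's test: if $\psi>0$, $\int|K(s,t)|\psi(t)\,d\mu(t)\le\Lambda\psi(s)$ and $\int|K(s,t)|\psi(s)\,d\mu(s)\le\Lambda\psi(t)$, then $K$ defines an operator of norm at most $\Lambda$ on $L_2(\mu)$. Take $\psi(t)=|t|^{-1/2}$. Since $k_\alpha$ is homogeneous of degree $-1$, the substitutions $b=ay$ and $a=by$ give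
\[
\int_0^\infty k_\alpha(a,b)\frac{db}{\sqrt b}=\frac1{\sqrt a}\int_0^\infty\frac{|y^{-\alpha/2}-1|}{|1-y|}\frac{dy}{\sqrt y},\qquad
\int_0^\infty k_\alpha(a,b)\frac{da}{\sqrt a}=\frac1{\sqrt b}\int_0^\infty\frac{|y^{\alpha/2}-1|}{|1-y|}\frac{dy}{\sqrt y}.
\]
The two integrals in $y$ are exchanged by $y\mapsto1/y$; call their common value $I_\alpha$. It is finite: the first integrand is $O(y^{-(1+\alpha)/2})$ at $0$, where $\alpha<1$ is used, bounded near $1$, and $O(y^{-3/2})$ at infinity. Schur's test holds with $\Lambda=\frac2\pi I_\alpha$, so $\|\varphi\mathcal H_rf\|_2\le(1+\frac2\pi I_\alpha)\|\varphi f\|_2$. Let $r\to1$. Then $R_+$ has norm at most $1+\frac1\pi I_\alpha+\frac12C_0$, and we may take $C_1=2+\frac1\pi I_\alpha+\frac12C_0$.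
\end{proof}

The diagonal part of $\Phi_k$ first reads off the numbers $\langle xf_j,f_j\rangle$ and then forms a combination of the operators $g_jg_j^*$. The second step is easy because $\varphi$ is bounded. The first involves the unbounded function $\varphi^{-1}$; by duality it is an estimate in $S_q$, which we obtain by interpolating between a trace computation and an operator norm bound.

\begin{lemma}[diagonals]\label{lem:diag}
For $c\in\mathbb C^m$ and $J\subset\{1,\dots,m\}$:
\begin{itemize}
\item[(i)] $\big\|\sum_{j=1}^mc_jg_jg_j^*\big\|_{S_p}\le\pi^\alpha\|c\|_{\ell_p}$ and $\sum_{j\in J}g_jg_j^*\le\pi^\alpha$;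
\item[(ii)] $\big\|\sum_{j=1}^mc_jf_jf_j^*\big\|_{S_q}\le C_2\|c\|_{\ell_q}$, where $C_2=\big(\int_{-\pi}^\pi|\theta|^{-\alpha q}\frac{d\theta}{2\pi}\big)^{1/q}$ is finite because $\alpha q<1$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $U:\mathbb C^m\to L_2(\mathbb T)$ be the isometry sending the $j$-th unit vector to $u_j$, and let $D=\operatorname{diag}(c)$.

(i) On $L_2(\mathbb T)$, $\sum_jc_jg_jg_j^*=\varphi UDU^*\varphi$, whose $S_p$-norm is at most $\|\varphi\|_\infty^2\|D\|_{S_p}$. If $D$ is the coordinate projection onto $J$, then $UDU^*\le1$ and the operator is at most $\varphi^2\le\pi^\alpha$.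

(ii) By continuity we may assume that all $c_j\ne0$. Let $Z:\mathbb C^m\to L_2(\mathbb T)$ send the $j$-th unit vector to $\varphi^{-1}u_j$. The operator in (ii) is the compression of $ZDZ^*$ to $H_m$. Writing $D=|D|^{1/2}W|D|^{1/2}$ with $W$ a diagonal unitary, we get
\[
\|ZDZ^*\|_{S_q}\le\|Z|D|^{1/2}\|_{S_{2q}}^2=\big\||D|^{1/2}Z^*Z|D|^{1/2}\big\|_{S_q}.
\]
Put $w=\varphi^{-2}=|\theta|^{-\alpha}$, and for $0\le\operatorname{Re}z\le1$ define the $m\times m$ matrix
\[
\Gamma(z)_{ij}=|c_i|^{qz/2}|c_j|^{qz/2}\int_{-\pi}^\pi w^{qz}\,u_j\overline{u_i}\,\frac{d\theta}{2\pi},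
\]
so that $\Gamma(1/q)=|D|^{1/2}Z^*Z|D|^{1/2}$. Since $|w^{qz}|\le1+w^q$ is integrable, the entries are bounded and continuous on the closed strip and analytic inside. For real $y$, $\Gamma(\mathrm iy)=|D|^{\mathrm iqy/2}U^*w^{\mathrm iqy}U|D|^{\mathrm iqy/2}$ is a contraction. Also $\Gamma(1+\mathrm iy)=|D|^{\mathrm iqy/2}Y^*w^{\mathrm iqy}Y|D|^{\mathrm iqy/2}$, where $Y$ sends the $j$-th unit vector to $|c_j|^{q/2}w^{q/2}u_j$; thus
\[
\|\Gamma(1+\mathrm iy)\|_{S_1}\le\|Y\|_{S_2}^2=\sum_j|c_j|^q\int_{-\pi}^\pi w^q\frac{d\theta}{2\pi}=C_2^q\|c\|_{\ell_q}^q .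
\]
Let $b=b_0|b|$ be an invertible matrix with $b_0$ unitary and $\|b\|_{S_p}=1$, and let $\phi(z)=\operatorname{Tr}(\Gamma(z)b_0|b|^{p(1-z)})$. Then $|\phi(\mathrm iy)|\le\operatorname{Tr}|b|^p=1$ and $|\phi(1+\mathrm iy)|\le C_2^q\|c\|_{\ell_q}^q$. The three lines theorem at $z=1/q$, where $p(1-z)=1$, gives $|\operatorname{Tr}(\Gamma(1/q)b)|\le C_2\|c\|_{\ell_q}$. Such $b$ are dense in the unit sphere of $S_p$, so $\|\Gamma(1/q)\|_{S_q}\le C_2\|c\|_{\ell_q}$.
\end{proof}

\begin{lemma}\label{lem:Phi}
The maps $\Phi_k$ of \eqref{eq:Phi} satisfy $\|\Phi_k\|_{S_p\to S_p}\le C_4:=C_1^2+\pi^\alpha C_2$ for $0\le k\le m$.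
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:partial}, $\|\Pi_k^*x\Pi_k\|_{S_p}\le C_1^2\|x\|_{S_p}$. For $j\ge1$, $E_j^*xE_j=c_jg_jg_j^*$ with $c_j=\langle xf_j,f_j\rangle=\operatorname{Tr}(xf_jf_j^*)$. By duality and Lemma~\ref{lem:diag}(ii),
\[
\|c\|_{\ell_p}=\sup_{\|d\|_{\ell_q}\le1}\Big|\operatorname{Tr}\Big(x\sum_{j=1}^md_jf_jf_j^*\Big)\Big|\le C_2\|x\|_{S_p}.
\]
Lemma~\ref{lem:diag}(i), applied to $c$ with the coordinates $j\le k$ set to $0$, finishes the proof.
\end{proof}

The upper bound on $\alpha$ in \eqref{eq:alpha} has been used to make $C_2$ finite. It cannot be replaced by a larger one: for $\alpha>1-\frac1p$, Lemmas~\ref{lem:window} and~\ref{lem:sum} give $\sup_n\|A_n\|_{S_p\to S_p}\ge vC_3^{-2}m^{\alpha-1+1/p}$, which is unbounded in $m$.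

\section{Proof of Theorem~\ref{thm:counter}}\label{sec:proof1}

\subsection{One block}

Keep the basis of Section~\ref{sec:basis}. Let $M\ge4$ be a perfect square, to be chosen large in terms of $m$, let $\theta_0=0$ and $\theta_j=M^{j-m}$ for $1\le j\le m$, and let $V_m$, $T_m$, $A_n$ be as in Section~\ref{sub:frame}. For $i<j$ we have $\theta_j/2\le\theta_j-\theta_i\le\theta_j\le1$.

Mean boundedness concerns all $n$, including those for which some $n\theta_k$ is neither small nor large. Lacunarity allows at most one such $k$, and then $A_n$ is close to a combination of two consecutive maps $\Phi_{k-1}$, $\Phi_k$.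

\begin{lemma}[averages]\label{lem:avg}
Let $\varepsilon=\pi M^{-1/4}(1+C_0m)^2$. Then $\|A_n\|_{S_p\to S_p}\le3C_4+\varepsilon$ for all $n\ge0$.
\end{lemma}

\begin{proof}
For $n=0$, $A_0=\Phi_m$ is the identity. Let $n\ge1$. Call $j\in\{1,\dots,m\}$ \emph{small} if $n\theta_j<M^{-1/4}$, \emph{large} if $n\theta_j\ge M^{1/4}$, and \emph{middle} otherwise. Two middle indices would have $\theta$-ratio less than $M^{1/2}$, while $\theta_{j+1}/\theta_j=M$; so at most one index is middle. Since $\theta_j$ increases, the small indices come first and the large ones last. Define $\Psi=\Phi_k$ if there is no middle index and the small indices are $1,\dots,k$ (with $k=0$ if there are none), and $\Psi=(1-t)\Phi_{k-1}+t\Phi_k$ with $t=D_n(\theta_k)\in[-1,1]$ if $k$ is the middle index. By Lemma~\ref{lem:Phi} and $|1-t|+|t|\le3$, $\|\Psi\|\le3C_4$.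

Write $\Psi x=\sum_{i,j}d_{ij}E_i^*xE_j$. In both cases $d_{ii}=1=D_n(0)$, $d_{ij}=d_{ji}$, and for $i<j$ the coefficient $d_{ij}$ is $1$, $t$ or $0$ according as $j$ is small, middle or large. We compare with \eqref{eq:An}, using \eqref{eq:dirichlet}. Let $i<j$.
\begin{itemize}
\item If $j$ is small, $|D_n(\theta_j-\theta_i)-1|\le n\theta_j\le M^{-1/4}$.
\item If $j$ is large, $|D_n(\theta_j-\theta_i)|\le\frac{2\pi}{(2n+1)\theta_j}\le\frac\pi{n\theta_j}\le\pi M^{-1/4}$.
\item If $j=k$ is middle, $|D_n(\theta_k-\theta_i)-t|\le n\theta_i\le M^{-1/4}$, because $i=0$ or $i$ is small.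
\end{itemize}
Since $D_n$ is even, all coefficients of $A_n-\Psi$ are at most $\pi M^{-1/4}$ in modulus. The map $x\mapsto E_i^*xE_j$ has norm at most $\|E_i\|_\infty\|E_j\|_\infty$ on $S_p$, and $\sum_j\|E_j\|_\infty\le1+C_0m$. Hence $\|A_n-\Psi\|\le\varepsilon$.
\end{proof}

The error $\varepsilon$ was summed crudely over $(m+1)^2$ terms; this costs nothing, since $M$ is chosen after $m$.

\begin{lemma}[powers]\label{lem:powers}
$\|V_m^{\pm1}\|_\infty\le1+2C_0$, and for $k\ne0$
\[
\|V_m^k\|_\infty\le1+C_0\min\Big(2m,\;4+\frac{2\log|k|}{\log M}\Big).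
\]
\end{lemma}

\begin{proof}
Since $V_m^k=1+\sum_{j\ge1}(e^{\mathrm ik\theta_j}-1)E_j$ and $|e^{\mathrm is}-1|\le\min(2,|s|)$, we have $\|V_m^k\|_\infty\le1+C_0\Sigma$ with $\Sigma=\sum_{i=0}^{m-1}\min(2,|k|M^{-i})$. Trivially $\Sigma\le2m$, and $\Sigma\le\sum_{i\ge0}M^{-i}\le2$ for $k=\pm1$. Let $L=\log|k|/\log M$. The at most $L+1$ indices $i\le L$ contribute at most $2(L+1)$. For $i>L$ the terms $|k|M^{-i}$ form a geometric sequence with ratio $1/M$ and first term less than $1$, so they contribute at most $2$.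
\end{proof}

Let $\sigma=\frac1p-\frac{1-\alpha}2$, which is positive by the lower bound $\alpha>1-\frac2p$ in \eqref{eq:alpha}; this is the only use of that bound. Put
\[
\lambda_m=m^{\sigma/2},\qquad x_m=\lambda_m\,g_0\zeta^*,\qquad\tau_m=\tfrac1m\operatorname{Tr}\ \text{ on }B(H)\cong M_{m+1}(\mathbb C).
\]
Half of the gain $m^{-\sigma}$ is spent on making $\lambda_m$ large and half is kept for summability: by Lemma~\ref{lem:sum},
\begin{equation}\label{eq:xnorm}
\|x_m\|_{L_p(\tau_m)}=m^{-1/p}\lambda_m\|\zeta\|\le C_3\,m^{-\sigma/2}.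
\end{equation}

\begin{lemma}[divergence in one block]\label{lem:div}
Assume $M^{1/2}\ge2m\lambda_m\sqrt v$. Let $e\in B(H)$ be a projection and $B\ge0$ a number such that $\|(A_nx_m-A_{n'}x_m)e\|_\infty\le2B$ for all $n,n'\ge1$. Then
\[
\pi^\alpha\,\tau_m(1-e)\ge\Big(1-\frac1m\Big)v-\frac{16(B+1)^2}{\lambda_m^2}.
\]
\end{lemma}

\begin{proof}
For $0\le k\le m-1$ let $n_k=M^{m-k-1/2}$, a positive integer. If $1\le j\le k$, then $n_k\theta_j\le M^{-1/2}$ and $|D_{n_k}(\theta_j)-1|\le M^{-1/2}$. If $j>k$, then $n_k\theta_j\ge M^{1/2}$ and $|D_{n_k}(\theta_j)|\le\frac\pi2M^{-1/2}$. By \eqref{eq:row} and $\|g_j\|=\sqrt v$,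
\[
\|A_{n_k}x_m-\lambda_mg_0\zeta_k^*\|_\infty\le\lambda_m\cdot m\cdot2M^{-1/2}\sqrt v\le1 .
\]
Since $\zeta_0=0$ and $g_0\zeta_k^*e=g_0(e\zeta_k)^*$, we get
\[
\lambda_m\|e\zeta_k\|=\|\lambda_mg_0\zeta_k^*e\|_\infty\le\|(A_{n_k}x_m-A_{n_0}x_m)e\|_\infty+2\le2B+2 ,
\]
and so $\|eg_k\|=\|e\zeta_k-e\zeta_{k-1}\|\le4(B+1)/\lambda_m$ for $1\le k\le m-1$. Thus $e$ almost annihilates $m-1$ vectors of norm $\sqrt v$. These vectors are not orthogonal, but they cannot crowd into a subspace of small dimension, by the bound in Lemma~\ref{lem:diag}(i). Indeed, let $G=\sum_{k=1}^{m-1}g_kg_k^*$, so that $\operatorname{Tr}G=(m-1)v$ and $0\le G\le\pi^\alpha$. Then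
\[
(m-1)v=\operatorname{Tr}(eGe)+\operatorname{Tr}((1-e)G(1-e))\le\sum_{k=1}^{m-1}\|eg_k\|^2+\pi^\alpha\operatorname{Tr}(1-e)\le\frac{16m(B+1)^2}{\lambda_m^2}+\pi^\alpha m\,\tau_m(1-e).
\]
Divide by $m$.
\end{proof}

\subsection{The direct sum}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
For each $m\ge2$ pick $k_m\in\mathbb N$ with $\omega(k)\ge m^2$ for $k\ge k_m$; this is possible since $\omega$ is nondecreasing and unbounded. Choose a perfect square $M=M_m\ge\max(4,k_m)$ so large that $\varepsilon\le1$ in Lemma~\ref{lem:avg} and $M^{1/2}\ge2m\lambda_m\sqrt v$. Let $m_l=2^l$ for $l\ge1$ and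
\[
\mathcal M=\bigoplus_{l\ge1}B(\mathbb Cg_0\oplus H_{m_l}),\qquad\tau=\sum_l\tau_{m_l},\qquad V=\bigoplus_lV_{m_l},\qquad x=\bigoplus_lx_{m_l}.
\]

\emph{The operator.} By Lemma~\ref{lem:powers}, $\|V^{\pm1}\|_\infty\le1+2C_0$. So $V$ is invertible in $\mathcal M$, and $T$ and $T^{-1}=(V^{-1})^*\,\cdot\,V^{-1}$ are bounded on $L_p(\mathcal M)$. They are completely positive, since their matrix amplifications are conjugations by $V^{\pm1}\otimes1$. Lemma~\ref{lem:avg} gives $\sup_{n\ge0}\|A_n\|\le3C_4+1$.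

\emph{Growth of the powers.} On the block of index $m$, $\|T_m^k\|\le\|V_m^k\|_\infty^2$ by (F1). If $1\le|k|<k_m$, then $|k|<M_m$, and Lemma~\ref{lem:powers} gives $\|T_m^k\|\le(1+6C_0)^2$. If $|k|\ge k_m$, it gives $\|T_m^k\|\le(1+2C_0m)^2\le(1+2C_0)^2m^2\le(1+2C_0)^2\omega(|k|)$. As $\omega\ge1$, $\|T^k\|\le(1+6C_0)^2\omega(|k|)$ for all $k\ne0$.

\emph{Divergence.} By \eqref{eq:xnorm}, $\|x\|_p^p\le C_3^p\sum_l2^{-lp\sigma/2}<\infty$. Let $\delta_0=\frac v{2\pi^\alpha}=\frac1{2(1+\alpha)}$. Suppose that $e=\bigoplus_le_l$ is a projection with $\tau(1-e)\le\delta_0$, that $y\in L_p(\mathcal M)$, and that $B:=\sup_{n\ge1}\|(A_nx-y)e\|_\infty<\infty$. Then $\|(A_nx-A_{n'}x)e\|_\infty\le2B$ for $n,n'\ge1$, and $\tau_{m_l}(1-e_l)\le\delta_0$ for every $l$. Lemma~\ref{lem:div} gives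
\[
\frac v2\ge\Big(1-\frac1{m_l}\Big)v-\frac{16(B+1)^2}{\lambda_{m_l}^2}\qquad(l\ge1).
\]
Since $\lambda_{m_l}\to\infty$, the limit $l\to\infty$ yields $v/2\ge v$, a contradiction. So the supremum is infinite for all such $e$ and $y$. Finally, if $A_nx\to y$ a.u., Definition~\ref{def:au} with $\varepsilon=\delta_0$ provides $e$ for which the numbers $\|(A_nx-y)e\|_\infty$ are finite and tend to $0$, hence are bounded; this has just been excluded.
\end{proof}

\subsection{Remarks on the example}

\begin{remark}[positive elements]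
Linear combinations of a.u.\ convergent sequences converge a.u.: take the infimum of the projections and use (F5). Hence $(A_nx_j)_n$ fails to converge a.u.\ for at least one of the four positive parts $x_j$ of $x$.
\end{remark}

\begin{remark}[the case $\alpha=0$]\label{rem:alpha0}
The proofs use $\alpha\ge0$, so that $\varphi$ is bounded, but never $\alpha>0$. For $1<p<2$ the value $\alpha=0$ gives $\sigma=\frac1p-\frac12>0$, the basis is orthonormal, $V$ is unitary and $T$ is an isometry of $L_p(\mathcal M)$. This is the example of Section~\ref{sub:ortho}.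
\end{remark}

\begin{remark}[where \eqref{eq:schwarz} breaks]
By Lemmas~\ref{lem:window} and~\ref{lem:sum}, $\sup_k\|V_m^k\|_\infty^2\ge vC_3^{-2}m^\alpha$. Testing on rank-one operators $\xi\xi^*$ shows $\|T_m^k\|=\|V_m^k\|_\infty^2$, so $T$ is not power bounded. For $p\ge2$ the same lemmas with $r=p/2$ give $\sup_n\|A_n\|_{S_{p/2}\to S_{p/2}}\ge vC_3^{-2}m^{2\sigma}$ on the block of index $m$: the operator $T$ is mean bounded on $L_p(\mathcal M)$ but not on $L_{p/2}(\mathcal M)$.
\end{remark}

\begin{remark}[the same $x$ converges b.a.u.]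
Let $e_l=1$ for $l\le l_0$ and $e_l=1-g_0g_0^*$ for $l>l_0$. Then $\tau(1-e)=2^{-l_0}$. By \eqref{eq:row}, $eA_nx$ vanishes on the blocks $l>l_0$ and tends to $0$ on each of the finitely many others. So $\|eA_nx\|_\infty\to0$: the sequence $A_nx$ converges b.a.u.\ to $0$, and $A_n(x^*)=(A_nx)^*$ even converges a.u.
\end{remark}

\section{The mean ergodic theorem}\label{sec:mean}

Let $N=\overline{(I-T)L_p}$. The direct route to Theorem~\ref{thm:mean} uses the identity
\begin{equation}\label{eq:telescope}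
A_n(I-T)=\frac{T^{-n}-T^{n+1}}{2n+1}
\end{equation}
and needs $T^{\pm n}y/n\to0$. Mean boundedness gives at first only $\|T^n\|=O(|n|)$, which is not enough. Abel means do not have this boundary term. We therefore prove convergence of Abel means, and then pass to the averages $A_n$ by Karamata's Tauberian argument, in which positivity plays the role of the Tauberian condition.

\begin{proof}[Proof of Theorem~\ref{thm:mean}]
Let $C=\sup_n\|A_n\|$.

\emph{Abel means.} Let $A_n^+=\frac1{n+1}\sum_{k=0}^nT^k$. For $x\ge0$, positivity of $T$ and $T^{-1}$ gives $0\le A_n^+x\le2A_nx$ and $0\le T^kx\le(2|k|+1)A_{|k|}x$. By (F3) and (F4), $\|A_n^+\|\le8C$ and $\|T^k\|\le4C(2|k|+1)$ for $k\in\mathbb Z$. Hence for $0<r<1$ the series below converge in norm, and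
\[
R_r:=(1-r)\sum_{k\ge0}r^kT^k=(1-r)(I-rT)^{-1}=(1-r)^2\sum_{n\ge0}(n+1)r^nA_n^+ ;
\]
the last equality follows by exchanging the sums over $n$ and $k\le n$. The weights $(1-r)^2(n+1)r^n$ add up to $1$, so $\|R_r\|\le8C$. From $I-rT-(1-r)I=r(I-T)$ we obtain
\begin{equation}\label{eq:abel}
I-R_r=r(I-T)(I-rT)^{-1},\qquad (I-T)R_r=R_r(I-T)=\frac{1-r}r(I-R_r).
\end{equation}
On $F$, $R_r$ is the identity. By the second identity $\|R_r(I-T)\|\to0$ as $r\to1$, and by the uniform bound $R_ru\to0$ for all $u\in N$. In particular $F\cap N=0$. Let $x\in L_p$. By reflexivity there are $r_i\to1$ with $R_{r_i}x\to z$ weakly. The second identity in \eqref{eq:abel} gives $(I-T)z=0$. The first gives $x-R_{r_i}x\in N$, and $N$ is weakly closed, so $x-z\in N$. Hence $L_p=F\oplus N$. If $P$ is the projection onto $F$ along $N$, then $R_rx=Px+R_r(x-Px)\to Px$ in norm. So $\|P\|\le8C$, and $P$ is positive because $L_p^+$ is closed.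

The operator $T^{-1}$ satisfies the same hypotheses, with the same $A_n$ and the same $F$; it also has the same $N$, because $I-T^{-1}=-(I-T)T^{-1}$ and $T^{-1}$ is onto. Adding the Abel means of $T$ and $T^{-1}$ and subtracting the doubled term $(1-r)x$, we get
\begin{equation}\label{eq:twosided}
(1-r)\sum_{k\in\mathbb Z}r^{|k|}T^kx\to2Px\quad\text{in norm as }r\to1 .
\end{equation}

\emph{From Abel means to $A_n$.} Fix $x\ge0$. For a bounded real function $\psi$ on $[0,1]$ put $\Theta_\psi(r)=(1-r)\sum_{k\in\mathbb Z}r^{|k|}\psi(r^{|k|})T^kx$. This is linear in $\psi$, and $\Theta_\psi(r)\ge0$ if $\psi\ge0$. For $\psi(t)=t^j$, apply \eqref{eq:twosided} with $r^{j+1}$ in place of $r$ and use $\frac{1-r}{1-r^{j+1}}\to\frac1{j+1}=\int_0^1t^j\,dt$. By linearity,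
\begin{equation}\label{eq:poly}
\Theta_\psi(r)\to2\Big(\int_0^1\psi\Big)Px\quad\text{for every polynomial }\psi .
\end{equation}
Let $\chi(t)=1/t$ for $\exp(-1)\le t\le1$ and $\chi(t)=0$ otherwise, so $\int_0^1\chi=1$. For $r_n=\exp(-1/n)$ we have $r_n^{|k|}\chi(r_n^{|k|})=1$ if $|k|\le n$ and $0$ otherwise, so $\Theta_\chi(r_n)=(1-r_n)(2n+1)A_nx$.

Let $\epsilon>0$. Since $\chi$ has a single jump, there are continuous $\phi_1\le\chi\le\phi_2$ with $\int(\phi_2-\phi_1)<\epsilon/2$. Approximating $\phi_1-\epsilon/8$ and $\phi_2+\epsilon/8$ uniformly within $\epsilon/8$, we get polynomials $\psi_1\le\chi\le\psi_2$ with $\int(\psi_2-\psi_1)<\epsilon$; then also $0\le1-\int\psi_1<\epsilon$. From $0\le\Theta_\chi-\Theta_{\psi_1}\le\Theta_{\psi_2-\psi_1}$, (F3) and \eqref{eq:poly},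
\[
\limsup_n\|\Theta_\chi(r_n)-2Px\|_p\le\lim_n\|\Theta_{\psi_2-\psi_1}(r_n)\|_p+\lim_n\|\Theta_{\psi_1}(r_n)-2Px\|_p\le4\epsilon\|Px\|_p .
\]
So $\Theta_\chi(r_n)\to2Px$, and $(1-r_n)(2n+1)\to2$ gives $A_nx\to Px$. By (F4) this holds for all $x$.
\end{proof}

\section{Bilateral convergence in the presence of faithful fixed points}\label{sec:bau}

The proof of Theorem~\ref{thm:bau} has the usual two parts: a weak maximal inequality, and convergence on a dense class. The fixed points $h$ and $g$ replace the unit and the trace: $h$ is the scale against which $A_nx$ is measured, and $y\mapsto\tau(gy)$ is an invariant functional. Such fixed points are compatible with unbounded powers. For the operators of Section~\ref{sub:frame}, $T(g_jg_j^*)=g_jg_j^*$ and $T^*y=VyV^*$ fixes $f_jf_j^*$, so $\sum_jg_jg_j^*$ and $\sum_jf_jf_j^*$ are faithful fixed points; summing blocks with small coefficients, the operator of Theorem~\ref{thm:counter} satisfies every hypothesis of Theorem~\ref{thm:bau} except $\tau(1)<\infty$.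

Assume the hypotheses of Theorem~\ref{thm:bau}, with $\mathcal M\ne0$. Let $S\in\{T,T^{-1}\}$. Then $S$ and $S^*$ are positive, $Sh=h$ and $S^*g=g$. Put $\Sigma_n=\sum_{k=0}^{n-1}S^k$.

\subsection{A Yeadon-type maximal lemma}

Let $x\ge0$, $\lambda>0$ and $z=x-\lambda h$, so that $\Sigma_nz=\Sigma_nx-n\lambda h$. In the commutative case one studies the set $\Omega_N=\{\max_{n\le N}\Sigma_nz>0\}$, where some average $\frac1n\Sigma_nx$ exceeds $\lambda h$. Operators have no pointwise maximum, but the maximum has a dual description. Maximize $\sum_{n\le N}\int y_n\Sigma_nz$ over $y_n\ge0$ with $\sum_ny_n\le g$. At a point of $\Omega_N$ the best choice puts all the mass $g$ on an index where $\Sigma_nz$ is largest, and outside $\Omega_N$ it puts none. The unused mass $c=g-\sum_ny_n$ is $g$ times the indicator of the good set $\Omega\setminus\Omega_N$. This extremal problem makes sense in $\mathcal M$.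

\begin{lemma}\label{lem:yeadon}
Let $x\in L_p^+$, $\lambda>0$, $N\ge1$. There is $c\in L_q$ with $0\le c\le g$,
\[
\lambda\,\tau((g-c)h)\le\tau(gx),\qquad c^{1/2}\big(\tfrac1n\Sigma_nx\big)c^{1/2}\le\lambda\,c^{1/2}hc^{1/2}\quad(1\le n\le N).
\]
\end{lemma}

\begin{proof}
The set $K=\{(y_n)_{n=1}^N:y_n\in L_q^+,\ \sum_ny_n\le g\}$ is convex, closed and bounded in the reflexive space $L_q^N$, hence weakly compact. The functional $\Lambda(y)=\sum_n\tau(y_n\Sigma_nz)$ is weakly continuous and real on $K$, since $\Sigma_nz$ is self-adjoint. Let $\bar y\in K$ maximize $\Lambda$ and put $c=g-\sum_n\bar y_n$. We compare $\bar y$ with two competitors.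

\emph{Adding mass.} Let $a\in\mathcal M$, $0\le a\le1$, and $y=c^{1/2}ac^{1/2}$, so $0\le y\le c$. Adding $y$ to $\bar y_n$ keeps us in $K$, so $0\ge\tau(y\Sigma_nz)=\tau(a\,c^{1/2}\Sigma_nz\,c^{1/2})$. The element $c^{1/2}\Sigma_nz\,c^{1/2}$ is self-adjoint and lies in $L_1$ by (F1). Taking for $a$ its spectral projection for $(0,\infty)$ shows that its positive part has trace $0$, so $c^{1/2}\Sigma_nz\,c^{1/2}\le0$. This is the second assertion.

\emph{Shifting.} Put $y_n'=S^*\bar y_{n+1}$ for $n<N$ and $y_N'=0$. Then $y_n'\ge0$ and $\sum_ny_n'\le S^*g=g$, so $y'\in K$. Since $S\Sigma_{n-1}z=\Sigma_nz-z$ for $n\ge2$ and $\Sigma_1z-z=0$,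
\[
\Lambda(y')=\sum_{n=2}^N\tau(\bar y_n\,S\Sigma_{n-1}z)=\sum_{n=1}^N\tau(\bar y_n(\Sigma_nz-z))=\Lambda(\bar y)-\tau((g-c)z).
\]
Maximality gives $\tau((g-c)z)\ge0$, that is, $\lambda\tau((g-c)h)\le\tau((g-c)x)\le\tau(gx)$.
\end{proof}

\subsection{From the weight to a projection}

If $h=g=1$, the lemma gives $0\le c\le1$ with $\tau(1-c)\le\tau(x)/\lambda$; the projection $e=1_{[1/2,1]}(c)$ satisfies $1-e\le2(1-c)$, and multiplying by $c^{-1/2}e$ on both sides gives $e(\frac1n\Sigma_nx)e\le\lambda$. In general two difficulties arise. We know only that $\tau((g-c)h)$ is small, with $c$, $g$, $h$ not commuting, and must deduce that $c$ is bounded below off a small projection. And the projections obtained for different $N$ are not nested, so a limit has to be taken.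

\begin{lemma}\label{lem:weak}
For all $\delta,\epsilon>0$ there is $\gamma>0$ such that every $x\in L_p^+$ with $\|x\|_p\le\gamma$ admits a projection $e$ with $\tau(1-e)\le\delta$ and $\|e(\frac1n\Sigma_nx)e\|_\infty\le\epsilon$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Since $\tau$ is finite and normal and $h,g$ are faithful, there are $\rho,\kappa,R>0$ such that
\[
s_1=1_{[\rho,\infty)}(h),\qquad s_2=1_{[0,R]}(h),\qquad s_3=1_{[2\kappa,\infty)}(g)
\]
satisfy $\tau(1-s_i)\le\delta/8$. Put $\eta=\delta\kappa\rho/16$, $\lambda=\epsilon/(4R)$, $\gamma=\eta\lambda/\|g\|_q$. Let $x\ge0$ with $\|x\|_p\le\gamma$.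

\emph{Fixed $N$.} Let $c$ be given by Lemma~\ref{lem:yeadon} and $d=g-c\ge0$. Then $\tau(dh)\le\|g\|_q\gamma/\lambda=\eta$. Since $\rho s_1\le h$, we have $\rho\,\tau(s_1ds_1)=\rho\,\tau(ds_1)\le\tau(dh)\le\eta$. By (F6), $s_4=1_{[0,\kappa/2]}(s_1ds_1)$ satisfies $\tau(1-s_4)\le\frac{2\eta}{\kappa\rho}=\frac\delta8$. Let $s=s_1\wedge s_3\wedge s_4$, so $\tau(1-s)\le3\delta/8$, and let $f=1_{[0,\kappa)}(c)$, $t=f\wedge s$. From $t\le s_3$ we get $tgt\ge2\kappa t$; from $t\le f$, $tct\le\kappa t$; from $t\le s_1$ and $t\le s_4$, $tdt=t(s_1ds_1)t\le\frac\kappa2t$. Therefore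
\[
2\kappa t\le tgt=tct+tdt\le\tfrac32\kappa t ,
\]
so $t=0$, and (F5) gives $\tau(f)\le3\delta/8$. Put $e_N=(1-f)\wedge s_2$; then $\tau(1-e_N)\le\delta/2$. The operator $b=c^{-1/2}(1-f)$ is bounded and self-adjoint, and $bc^{1/2}=c^{1/2}b=1-f\ge e_N$. Multiplying the second inequality of Lemma~\ref{lem:yeadon} by $e_Nb$ on the left and $be_N$ on the right, we get
\begin{equation}\label{eq:eN}
e_N\big(\tfrac1n\Sigma_nx\big)e_N\le\lambda e_Nhe_N\le\lambda R\qquad(1\le n\le N).
\end{equation}

\emph{The limit $N\to\infty$.} Let $a$ be a weak* cluster point of $(e_N)_N$. Then $0\le a\le1$, and $\tau(1-a)\le\delta/2$ because $1\in L_1$ makes $\tau$ weak* continuous. The expression in \eqref{eq:eN} is quadratic in $e_N$ and involves an unbounded operator, so we rewrite it as a linear condition with a bounded factor. Fix $n$, let $y=(\frac1n\Sigma_nx)^{1/2}$ and $y_u=y1_{[0,u]}(y)\in\mathcal M$ for $u>0$. By \eqref{eq:eN}, $\|y_ue_N\|_\infty^2=\|e_Ny_u^2e_N\|_\infty\le\lambda R$ for $N\ge n$. By (F2), $\|y_ua\|_\infty^2\le\lambda R$,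 that is, $ay_u^2a\le\lambda R$. As $u\to\infty$, $ay_u^2a\to ay^2a$ in $L_p$; since $1\in L_p$ and $L_p^+$ is closed, $a(\frac1n\Sigma_nx)a\le\lambda R$ for all $n$.

Let $e=1_{[1/2,1]}(a)$. Then $1-e\le2(1-a)$, so $\tau(1-e)\le\delta$. With $w=a^{-1}e$ we have $w=w^*$, $\|w\|_\infty\le2$ and $e=wa=aw$, so $0\le e(\frac1n\Sigma_nx)e\le\lambda Rw^2\le4\lambda R=\epsilon$.
\end{proof}

\begin{lemma}\label{lem:max}
For all $\delta,\epsilon>0$ there is $\gamma>0$ such that every $x\in L_p$ with $\|x\|_p\le\gamma$ admits a projection $e$ with $\tau(1-e)\le\delta$ and $\sup_n\|e(A_nx)e\|_\infty\le\epsilon$.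
\end{lemma}

\begin{proof}
For $x\ge0$,
\[
0\le A_nx\le\frac1{n+1}\sum_{k=0}^nT^kx+\frac1{n+1}\sum_{k=0}^nT^{-k}x .
\]
Let $\gamma$ be the smaller of the numbers given by Lemma~\ref{lem:weak} for $S=T$ and $S=T^{-1}$ with parameters $\delta/8$, $\epsilon/8$. Given $\|x\|_p\le\gamma$, apply that lemma to the four positive parts $x_j$ of $x$ and to both operators, and let $e$ be the infimum of the eight projections. Then $\tau(1-e)\le\delta$ and $\|e(A_nx_j)e\|_\infty\le\epsilon/4$ for each $j$.
\end{proof}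

\subsection{The dense class and the conclusion}

By \eqref{eq:telescope}, b.a.u.\ convergence of $A_n(y-Ty)$ requires two-sided control of the whole orbit $(T^ky)_{k\in\mathbb Z}$. It is available when $y$ is dominated by the fixed point $h$. Let $\mathcal D=h^{1/2}\mathcal Mh^{1/2}\subset L_p$.

\begin{lemma}\label{lem:dense}
The space $(I-T)\mathcal D$ is dense in $N=\overline{(I-T)L_p}$. For $R'>0$, $e_\infty=1_{[0,R']}(h)$ and $w\in(I-T)\mathcal D$, we have $e_\infty(A_nw)e_\infty\in\mathcal M$ for all $n$ and $\|e_\infty(A_nw)e_\infty\|_\infty\to0$.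
\end{lemma}

\begin{proof}
Let $s=1_{[\rho,\infty)}(h)$ with $\rho>0$, and $a\in\mathcal M$. Since $b=h^{-1/2}s$ is bounded, $sas=h^{1/2}(bab)h^{1/2}\in\mathcal D$. From $a-sas=(1-s)a+sa(1-s)$ we get $\|a-sas\|_p\le2\|a\|_\infty\tau(1-s)^{1/p}$, which tends to $0$ as $\rho\to0$ because $h$ is faithful and $\tau$ is finite. As $\mathcal M$ is dense in $L_p$, so is $\mathcal D$, and the first claim follows from the continuity of $I-T$.

Let $y=h^{1/2}ah^{1/2}$. Splitting $a$ into real and imaginary parts, we may assume $a=a^*$. With $\beta=\|a\|_\infty$ we have $-\beta h\le y\le\beta h$, hence $-\beta h\le T^ky\le\beta h$ for all $k\in\mathbb Z$, by positivity of $T^{\pm1}$ and $Th=h$. Since $e_\infty he_\infty\le R'$, $\|e_\infty(T^ky)e_\infty\|_\infty\le\beta R'$, and \eqref{eq:telescope} gives $\|e_\infty A_n(y-Ty)e_\infty\|_\infty\le\frac{2\beta R'}{2n+1}$.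
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bau}]
Let $x\in L_p$ and $\varepsilon_0>0$. By Theorem~\ref{thm:mean}, $u=x-Px\in N$, and $A_nx-Px=A_nu$ since $Px\in F$. Choose $R'$ with $\tau(1-e_\infty)\le\varepsilon_0/2$. For $j\ge1$ let $\gamma_j$ be given by Lemma~\ref{lem:max} with $\delta=\varepsilon_02^{-j-1}$ and $\epsilon=1/j$, choose $w_j\in(I-T)\mathcal D$ with $\|u-w_j\|_p\le\gamma_j$, and let $e_j$ be the projection given by that lemma for $u-w_j$. Put $e=e_\infty\wedge\bigwedge_je_j$, so $\tau(1-e)\le\varepsilon_0$ by (F5). For every $j$ and $n$,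
\[
e(A_nx-Px)e=e(A_nw_j)e+e\,A_n(u-w_j)\,e\in\mathcal M ,
\]
where the second term has norm at most $1/j$ and the first tends to $0$ as $n\to\infty$ by Lemma~\ref{lem:dense}. Hence $\limsup_n\|e(A_nx-Px)e\|_\infty\le1/j$ for all $j$. Since $\varepsilon_0$ is arbitrary, $A_nx\to Px$ b.a.u.
\end{proof}

Mean boundedness enters this proof only through the decomposition $L_p=F\oplus N$ of Theorem~\ref{thm:mean}. The relation $T^*g=g$ is used once, to keep the shifted competitor in $K$. The relation $Th=h$ is used in the formula for $\Sigma_nz$ and in the domination of orbits. Finiteness of $\tau$ and faithfulness of $g$ and $h$ make the spectral cuts $s_1$, $s_3$ and $s$ lose only a small trace, and finiteness of $\tau$ is used again in the passage to the weak* limit.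

\begin{thebibliography}{1}

\bibitem{HLW}
Guixiang Hong, Ben Liao, Simeng Wang,
\emph{Noncommutative maximal ergodic inequalities associated with doubling conditions},
arXiv:1705.04851 (2017).

\end{thebibliography}
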